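\title{The spectrum of the Radon transform between opposite unipotent radicals of $\mathrm{GL}_n(\mathbb F_q)$}

\begin{abstract}
Let $U$ be the unipotent radical of a standard parabolic subgroup of $G=\mathrm{GL}_n(\mathbb F_q)$, and let $\bar U$ be the group of transposes of its elements. Summing a right $U$-invariant function on $G$ over the cosets of $\bar U$, and then summing the result over the cosets of $U$, defines the Radon transform $\mathcal R$. We prove the conjecture that every eigenvalue of $\mathcal R$ is a power of $q$, and we determine the spectrum with multiplicities. On $U$-invariant vectors, $\mathcal R$ is the quotient of a central element of $\mathbb C[G]$ by the corresponding central element for the Levi subgroup. These elements are alternating sums over flags, and they act on irreducible representations by signed powers of $q$.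
\end{abstract}

\section{The Radon transform and its eigenvalues}\label{sec:intro}

Let $q$ be a power of a prime $p$, let $n\ge1$ and $G=\mathrm{GL}_n(\mathbb F_q)$. Let $\lambda=(\lambda_1,\dots,\lambda_m)$ be a composition (ordered partition) of $n$, that is, a sequence of positive integers with sum $n$. Let $U=U_\lambda$ be the group of upper block-triangular matrices whose diagonal blocks, of sizes $\lambda_1,\dots,\lambda_m$ in this order, are identity matrices; it is the unipotent radical of the standard parabolic subgroup attached to $\lambda$. Let $\bar U$ be the group of transposes of elements of $U$. Then $U\cap\bar U=1$ and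
\[
|U|=|\bar U|=q^{\dim U},\qquad \dim U=\sum_{i<j}\lambda_i\lambda_j=\binom n2-\sum_j\binom{\lambda_j}2 .
\]
For a subgroup $H$ of $G$, let $\mathbb C[G/H]$ be the space of complex functions on $G$ that are invariant under right translation by $H$. Define $R:\mathbb C[G/U]\to\mathbb C[G/\bar U]$ and $R':\mathbb C[G/\bar U]\to\mathbb C[G/U]$ by
\[
(Rf)(x)=\sum_{\bar u\in\bar U}f(x\bar u),\qquad (R'g)(x)=\sum_{u\in U}g(xu).
\]
The \emph{Radon transform} is the endomorphism $\mathcal R=R'\circ R$ of $\mathbb C[G/U]$. The following conjecture is posed in \cite{MY}: \emph{for all $q$, $n$ and $\lambda$, every eigenvalue of $\mathcal R$ is of the form $q^i$ with $i\in\mathbb Z$; in particular, $0$ is not an eigenvalue.} We prove it.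

\begin{theorem}\label{thm:powers}
For all $q$, $n$ and $\lambda$, the operator $\mathcal R$ is diagonalizable and each of its eigenvalues equals $q^e$ for an integer $e$ with $0\le e\le 2\dim U$. Both bounds are attained, and the set of exponents $e$ is symmetric under $e\mapsto 2\dim U-e$.
\end{theorem}

\begin{corollary}\label{cor:integral}
In the bases of indicator functions of cosets, $R$ and $R'$ have integer matrices whose determinants are $\pm$ powers of $p$. Hence $R$ and $R'$ are isomorphisms over $\mathbb Z[1/p]$, and so over every field of characteristic different from $p$.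
\end{corollary}

Theorem~\ref{thm:spectrum} below gives the exponents and their multiplicities.

\subsection*{What $\mathcal R$ measures}
Two cosets $x\bar U$ and $yU$ have at most one common element: if $x\bar u=yu$ and $x\bar u'=yu'$, then $\bar u^{-1}\bar u'=u^{-1}u'$ lies in $U\cap\bar U=1$. Let $Q$ be the $0$--$1$ matrix with rows indexed by $G/\bar U$, columns indexed by $G/U$, and entries $|x\bar U\cap yU|$. It is square because $|U|=|\bar U|$. Applying $R$ to the indicator function of $yU$ and evaluating at $x$ gives $|x\bar U\cap yU|$, and the same holds for $R'$ with the two cosets exchanged. So $R$ has matrix $Q$, $R'$ has matrix $Q^{\mathsf T}$, and $\mathcal R$ has matrix $Q^{\mathsf T}Q$: its entry at $(yU,y'U)$ counts the cosets of $\bar U$ that meet both $yU$ and $y'U$. Each element of $G$ accounts for exactly one entry $1$ of $Q$, so the trace of $\mathcal R$ is $|G|$.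

Thus the eigenvalues of $\mathcal R$ are nonnegative real algebraic integers. Nothing in this description makes them rational or nonzero. For $\lambda=(n)$ both groups are trivial and $\mathcal R$ is the identity. The first real case can be done by hand.

\begin{example}\label{ex:gl2}
Let $n=2$, $\lambda=(1,1)$, and write $x\in G$ by its columns, $x=(v\,|\,w)$. Right multiplication by $U$ replaces $w$ by $w+tv$, so $xU$ is determined by the pair $(v,\det x)$, and likewise $x\bar U$ by $(w,\det x)$. Both $R$ and $R'$ preserve the determinant; fix its value $\delta$. The map $w\mapsto\{v:\det(v,w)=\delta\}$ is a bijection from the nonzero vectors to the affine lines of $\mathbb F_q^2$ that miss the origin. So $R$ sends a function $f$ on $\mathbb F_q^2\setminus\{0\}$ to its sums over these lines, as the name of the transform suggests, and $R'$ sums over the lines through a given point. A point $v$ lies on $q$ such lines; two distinct proportional points lie on none; two independent points lie on exactly one. Hence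
\[
(\mathcal Rf)(v)=qf(v)+\sum_{v'\notin\mathbb F_qv}f(v').
\]
Decompose by characters $\chi$ of $\mathbb F_q^\times$, so that $f(tv)=\chi(t)f(v)$; each $\chi$ gives a space of dimension $q+1$. If $\chi\neq1$, the last sum vanishes and $\mathcal Rf=qf$. If $\chi=1$, then $f$ is a function on the $q+1$ one-dimensional subspaces $X$, and
\[
(\mathcal Rf)(X)=qf(X)+(q-1)\sum_{X'\ne X}f(X')=f(X)+(q-1)\sum_{X'}f(X').
\]
The eigenvalue is $1+(q-1)(q+1)=q^2$ on constants and $1$ on functions with sum zero. Over the $q-1$ values of $\delta$, the eigenvalues $q^2$, $q$, $1$ have multiplicities $q-1$, $(q-1)(q-2)(q+1)$, $(q-1)q$.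
\end{example}

The example suggests the conjecture. It also shows that the symmetry in Theorem~\ref{thm:powers} concerns the set of exponents and not the multiplicities.

\subsection*{Plan of the proof}
Section~\ref{sec:reps} recalls the irreducible representations of $G$ and states the formula for the spectrum. Section~\ref{sec:central} introduces central elements $Z_G\in\mathbb C[G]$ and $Z_L\in\mathbb C[L]$, where $L$ is the group of block-diagonal matrices, and states an identity which says that $\mathcal R$ is $Z_G$ divided by $Z_L$. The identity is proved in Section~\ref{sec:flags} by linear algebra with pairs of flags. Section~\ref{sec:scalars} computes the scalars by which the central elements act, and Section~\ref{sec:proofs} divides one scalar by the other.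

\section{Representations of $\mathrm{GL}_n(\mathbb F_q)$ and the spectrum}\label{sec:reps}

\subsection*{Parabolic induction}
Write $G_a=\mathrm{GL}_a(\mathbb F_q)$, with $G_0$ trivial. For a finite group $H$, let $K(H)$ be the free abelian group on the irreducible complex representations of $H$, with the scalar product for which they are orthonormal; a representation is identified with the sum of its irreducible constituents. For a composition $\nu=(\nu_1,\dots,\nu_k)$ of $n$ put $\ell(\nu)=k$, let $L_\nu=\prod_iG_{\nu_i}$ be the group of block-diagonal matrices and $P_\nu=L_\nu U_\nu$ the group of upper block-triangular matrices. Then $K(L_\nu)=\bigotimes_iK(G_{\nu_i})$. Parabolic (Harish-Chandra) induction $I_\nu:K(L_\nu)\to K(G_n)$ makes $U_\nu$ act trivially on a representation $\sigma$ of $L_\nu$ and induces from $P_\nu$ to $G_n$. Since $L_\nu$ normalizes $U_\nu$, it acts on the space $V^{U_\nu}$ of invariant vectors of a representation $V$ of $G_n$, and Frobenius reciprocity gives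
\begin{equation}\label{eq:frobenius}
\langle I_\nu\sigma,V\rangle=\dim\operatorname{Hom}_{P_\nu}(\sigma,V)=\dim\operatorname{Hom}_{L_\nu}(\sigma,V^{U_\nu}).
\end{equation}
So the adjoint $I_\nu^*$ of $I_\nu$ is $V\mapsto V^{U_\nu}$. The maps $I_{(a,b)}$ make $A=\bigoplus_{n\ge0}A_n$, $A_n=K(G_n)$, a graded ring, and by transitivity of induction $I_\nu$ is the $k$-fold product $A_{\nu_1}\otimes\dots\otimes A_{\nu_k}\to A_n$.

\subsection*{Symmetric functions}
The ring $\Lambda$ of symmetric functions has the $\mathbb Z$-basis of Schur functions $s_\alpha$, indexed by partitions $\alpha$, with $s_\alpha$ homogeneous of degree $|\alpha|$; see \cite{Mac}. The ring $\Lambda\otimes\mathbb Q$ is the polynomial ring in the power sums $p_1,p_2,\dots$. There is a ring automorphism $\omega$ with $\omega s_\alpha=s_{\alpha'}$, where $\alpha'$ is the transposed partition, and $\omega p_r=(-1)^{r-1}p_r$. The Littlewood--Richardson coefficients are defined by $s_{\alpha_1}\cdots s_{\alpha_m}=\sum_\alpha c^\alpha_{\alpha_1,\dots,\alpha_m}s_\alpha$. They vanish unless $|\alpha|=\sum_j|\alpha_j|$,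 and applying $\omega$ shows that they do not change when all partitions are transposed. Regard $\alpha$ as the set of cells $(i,j)$ with $1\le j\le\alpha_i$; let $h(x)$ be the hook length of the cell $x$, and put
\[
n(\alpha)=\sum_i(i-1)\alpha_i,\qquad \kappa(\alpha)=\sum_{(i,j)\in\alpha}(j-i)=n(\alpha')-n(\alpha).
\]
The content sum $\kappa$ satisfies $\kappa(\alpha')=-\kappa(\alpha)$.

\subsection*{The irreducible representations}
We use the following facts from \cite{Green} and \cite[Ch.~IV, (4.1), (6.7), (6.8)]{Mac}; see also \cite{Zel}. There is a set $\Theta$ with a degree function $d:\Theta\to\mathbb Z_{>0}$, and a labeling of the irreducible complex representations $V_\mu$ of the groups $G_n$, $n\ge0$, by the finitely supported partition-valued functions $\mu$ on $\Theta$ with $\sum_\theta d(\theta)|\mu(\theta)|=n$, such that: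
\begin{itemize}
\item[(F1)] Let $B=\bigotimes_{\theta\in\Theta}\Lambda^{(\theta)}$, each $\Lambda^{(\theta)}$ a copy of $\Lambda$, and $s_\mu=\prod_\theta s_{\mu(\theta)}\in B$, of degree $\sum_\theta d(\theta)|\mu(\theta)|$. Then $V_\mu\mapsto s_\mu$ is an isomorphism of graded rings $A\to B$.
\item[(F2)] $\displaystyle\dim V_\mu=\prod_{i=1}^n(q^i-1)\cdot\prod_\theta\frac{q^{d(\theta)\,n(\mu(\theta))}}{\prod_{x\in\mu(\theta)}(q^{d(\theta)h(x)}-1)}$.
\end{itemize}
The labels in \cite{Mac} are the transposes of these; transposing all labels preserves (F1) because $\omega$ is a ring automorphism. We write $\mu'$ for the pointwise transpose of $\mu$ and $|\mu|=\sum_\theta|\mu(\theta)|$, a sum that is not weighted by $d$.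

\begin{theorem}\label{thm:spectrum}
The space $\mathbb C[G/U]$ is the direct sum, over all tuples $(\mu;\mu_1,\dots,\mu_m)$ with $V_\mu$ an irreducible representation of $G$ and $V_{\mu_j}$ an irreducible representation of $G_{\lambda_j}$, of subspaces of dimension
\[
\dim V_\mu\cdot\prod_j\dim V_{\mu_j}\cdot\prod_\theta c^{\mu(\theta)}_{\mu_1(\theta),\dots,\mu_m(\theta)},
\]
on which $\mathcal R$ is the scalar $q^e$ with
\[
e=\dim U+\sum_\theta d(\theta)\Big(\kappa(\mu(\theta))-\sum_j\kappa(\mu_j(\theta))\Big).
\]
\end{theorem}

\begin{example}\label{ex:borel}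
Let $\lambda=(1,\dots,1)$. Each $\mu_j$ is a single cell placed at some $\theta$ with $d(\theta)=1$; the case $n=1$ of the labeling shows that there are $q-1$ such $\theta$, one for each character $\chi$ of $\mathbb F_q^\times$. So $e=\binom n2+\sum_\theta\kappa(\mu(\theta))$, with $\mu$ supported in degree $1$.

For $n=2$ and two cells at the same $\theta$, we have $s_{(1)}^2=s_{(2)}+s_{(1,1)}$, which is the decomposition of $I_\lambda(\chi\otimes\chi)$ into $\chi\circ\det$ and a twist of the Steinberg representation; by (F2) the dimensions are $1$ and $q$. The exponents are $2$ and $0$, with multiplicities $q-1$ and $(q-1)q$. Cells at $\theta_1\ne\theta_2$, which exist if and only if $q>2$, give the irreducible principal series, of dimension $q+1$, with exponent $1$; there are $(q-1)(q-2)$ ordered pairs $(\mu_1,\mu_2)$. This agrees with Example~\ref{ex:gl2}.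

For $n=3$ we have $s_{(1)}^3=s_{(3)}+2s_{(2,1)}+s_{(1,1,1)}$, and these three shapes give $e=6,3,0$. If $q\ge3$, the shapes $(2)$ or $(1,1)$ at one $\theta$ together with $(1)$ at another give $e=4$ or $2$; three distinct $\theta$, if they exist, give $e=3$. So the exponents are $0,3,6$ for $q=2$ and $0,2,3,4,6$ for $q\ge3$; not every integer between the bounds occurs. For $q=2$, (F2) gives the dimensions $1$, $q(q+1)=6$, $q^3=8$, so the eigenvalues $64,8,1$ have multiplicities $1,12,8$. They add up to $21=|G/U|$, and the trace is $64+96+8=168=|G|$, as it must be.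
\end{example}

\section{A central element built from flags}\label{sec:central}

\subsection*{Reduction to invariant vectors}
For a subgroup $H$ of $G$ put $\Sigma_H=\sum_{h\in H}h$ and $e_H=|H|^{-1}\Sigma_H$ in $\mathbb C[G]$. On a $\mathbb C[G]$-module $V$, the element $e_H$ is a projection onto $V^H$, and $e_{gHg^{-1}}=ge_Hg^{-1}$. If $H$, $H'$ and $HH'$ are subgroups, then $e_He_{H'}=e_{HH'}$, because every element of $HH'$ is a product $hh'$ in exactly $|H\cap H'|$ ways.

Let $G$ act on the space $\mathcal F$ of all complex functions on $G$ by $(gf)(x)=f(xg)$. Then $\mathbb C[G/U]=\mathcal F^U$, and $\mathcal R$ is the restriction of $\Sigma_U\Sigma_{\bar U}$ to $\mathcal F^U$. Since $\mathcal F$ is the regular representation, it is a direct sum of $\dim V_\mu$ copies of each $V_\mu$. Therefore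
\begin{equation}\label{eq:reduction}
\mathcal R\ \text{ is the direct sum over $\mu$ of $\dim V_\mu$ copies of }\ \mathcal R_\mu=\Sigma_U\Sigma_{\bar U}\big|_{V_\mu^U}.
\end{equation}
The group $L=L_\lambda$ normalizes $U$ and $\bar U$, so its elements commute with $\Sigma_U$ and $\Sigma_{\bar U}$, and $\mathcal R_\mu$ commutes with $L$. Schur's lemma does not finish the proof: it gives no value for an eigenvalue, and $V_\mu^U$ may contain an irreducible representation of $L$ more than once, as for the shape $(2,1)$ in Example~\ref{ex:borel}, in which case it does not even say that $\mathcal R_\mu$ is a scalar on the isotypic component. Both difficulties disappear if $\mathcal R_\mu$ is expressed by central elements, whose scalars are found by taking a trace.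

The starting point is that $u^{-1}v=v$ for $v\in V^U$ and $u\in U$, so that
\begin{equation}\label{eq:conjugates}
\Sigma_U\,e_{\bar U}\,v=\sum_{u\in U}e_{u\bar Uu^{-1}}\,v .
\end{equation}
This is a sum over the $U$-conjugates of $\bar U$. A sum over all $G$-conjugates would be central, and the task is to cancel the unwanted conjugates without losing centrality.

\begin{example}\label{ex:idea}
Let $n=2$, $\lambda=(1,1)$. For a line $X\subset\mathbb F_q^2$ let $U_X$ be the group of elements that act trivially on $X$ and on $\mathbb F_q^2/X$. Then $U=U_{X_0}$ and $\bar U=U_{X_\infty}$ for the two coordinate lines $X_0,X_\infty$, and $U$ permutes the $q$ lines other than $X_0$ simply transitively. The only unwanted conjugate is $U$ itself, and $e_Uv=v$ is canceled by subtracting the identity. The element $Z=q\big(\sum_Xe_{U_X}-1\big)$ is central, and for $v\in V^U$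
\[
Zv=q\sum_{X\ne X_0}e_{U_X}v=q\,\Sigma_Ue_{\bar U}v=\Sigma_U\Sigma_{\bar U}v .
\]
So $\mathcal R_\mu$ is the scalar by which $Z$ acts on $V_\mu$. Taking traces, this scalar is $q\big((q+1)\dim V_\mu^U-\dim V_\mu\big)/\dim V_\mu$. The pairs $(\dim V_\mu,\dim V_\mu^U)=(1,1),(q,1),(q+1,2)$ of Example~\ref{ex:borel} give $q^2$, $1$, $q$.
\end{example}

The identity subtracted in Example~\ref{ex:idea} is the idempotent of the trivial group, which belongs to the trivial flag $0<\mathbb F_q^2$. In general we take an alternating sum over the flags of all types.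

\subsection*{Flags}
A \emph{flag} in a nonzero finite-dimensional $\mathbb F_q$-vector space $M$ is a chain $E:0=E_0<E_1<\dots<E_k=M$ with strict inclusions. The $E_i$ are its \emph{steps}, and $\ell(E)=k\ge1$ is its \emph{length}. Let $P_E\subset\mathrm{GL}(M)$ be the stabilizer of $E$, and
\[
U_E=\{g\in \mathrm{GL}(M):(g-1)E_i\subset E_{i-1}\text{ for }1\le i\le k\},
\]
the normal subgroup of $P_E$ acting trivially on every $E_i/E_{i-1}$. We have $U_{gE}=gU_Eg^{-1}$. If $D$ \emph{refines} $E$, meaning that every step of $E$ is a step of $D$, then $U_E\subset U_D\subset P_D\subset P_E$. Define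
\[
Z_{\mathrm{GL}(M)}=q^{\binom{\dim M}2}\sum_E(-1)^{\dim M-\ell(E)}e_{U_E},
\]
where $E$ runs over all flags in $M$. Conjugation permutes the flags of each length, so $Z_{\mathrm{GL}(M)}$ is central in $\mathbb C[\mathrm{GL}(M)]$. It equals $1$ if $\dim M=1$, and it is the element $Z$ of Example~\ref{ex:idea} if $\dim M=2$.

Let $W=\mathbb F_q^n$ (column vectors), so $G=\mathrm{GL}(W)$. Let $M_1,\dots,M_m$ be the coordinate subspaces of the blocks: $W=\bigoplus_jM_j$, $\dim M_j=\lambda_j$, $L=\prod_j\mathrm{GL}(M_j)$. Put
\[
F_j=M_1+\dots+M_j,\qquad M_{\ge j}=M_j+\dots+M_m,\qquad M_{\ge m+1}=0 .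
\]
Then $U=U_F$ for the flag $F:0<F_1<\dots<F_m=W$, and $\bar U=U_{\bar F}$ for the opposite flag $\bar F:0<M_{\ge m}<\dots<M_{\ge1}=W$. The element $Z_L=\prod_jZ_{\mathrm{GL}(M_j)}$ is central in $\mathbb C[L]$ and commutes with $\Sigma_U$ and $\Sigma_{\bar U}$.

\begin{theorem}\label{thm:identity}
For every $\mathbb C[G]$-module $V$ and every $v\in V^U$,
\[
Z_G\,v=Z_L\,\Sigma_U\Sigma_{\bar U}\,v .
\]
\end{theorem}

The factor $Z_L$ is invisible in Example~\ref{ex:idea}, where all blocks have size $1$. In general the cancellation removes every flag except those that refine a flag $u\bar F$, $u\in U$, and the refinements of $\bar F$ add up to $Z_L$.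

\section{Cancellation among flags}\label{sec:flags}

Throughout this section $F$ is the flag attached to $\lambda$ and $v\in V^U$. The terms $e_{U_E}$ of $Z_G$ do not cancel in $\mathbb C[G]$ in any visible way, but different flags $E$ can give the same vector $e_{U_E}v$. We find which ones do, add their signs, and identify the flags that are left.

\subsection*{Splitting two flags at once}

\begin{lemma}\label{lem:split}
Let $E$ be a flag in $W$ of length $k$. There are subspaces $W_{ij}$ $(1\le i\le k$, $1\le j\le m)$, some possibly zero, such that $E_i\cap F_j=\bigoplus_{a\le i,\,b\le j}W_{ab}$ for all $i,j$. In particular $W=\bigoplus_{a,b} W_{ab}$, $E_i=\bigoplus_{a\le i,\,b}W_{ab}$ and $F_j=\bigoplus_{a,\,b\le j}W_{ab}$.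
\end{lemma}

\begin{proof}
Let $W_{ij}$ be a complement of $(E_{i-1}\cap F_j)+(E_i\cap F_{j-1})$ in $E_i\cap F_j$. Induction on $i+j$, starting from $E_0\cap F_j=E_i\cap F_0=0$, gives $E_i\cap F_j=\sum_{a\le i,\,b\le j}W_{ab}$. Put $n_{ij}=\dim(E_i\cap F_j)$. The two summands above intersect in $E_{i-1}\cap F_{j-1}$, so $\dim W_{ij}=n_{ij}-n_{i-1,j}-n_{i,j-1}+n_{i-1,j-1}$. The sum of these numbers over $a\le i$, $b\le j$ telescopes to $n_{ij}$, so the sum of subspaces is direct.
\end{proof}

The flag $F$ induces a filtration on each quotient $E_i/E_{i-1}$. Let $E*F$ be the refinement of $E$ by these filtrations: its steps are the distinct subspaces among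
\begin{equation}\label{eq:star}
E_{i-1}+(E_i\cap F_j)=E_{i-1}\oplus\bigoplus_{b\le j}W_{ib}\qquad(1\le i\le k,\ 0\le j\le m).
\end{equation}
They increase in the lexicographic order of $(i,j)$, from $E_{i-1}$ at $j=0$ to $E_i$ at $j=m$. The vector $v$ is fixed by $U\cap P_E$, so in $e_{U_E}v$ the group $U_E$ may be enlarged to $U_E(U\cap P_E)$; the flag $E*F$ is introduced because this larger group belongs to it.

\begin{lemma}\label{lem:refine}
$U_{E*F}=U_E\,(U\cap P_E)$, and therefore $e_{U_E}v=e_{U_{E*F}}v$.
\end{lemma}

\begin{proof}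
Since $E*F$ refines $E$, we have $U_E\subset U_{E*F}\subset P_E$. Let $h\in U\cap P_E$, and let $Y$ be a step of $E*F$ with $E_{i-1}<Y\le E_i$. Write $Y=E_{i-1}+(E_i\cap F_j)$ with $j\geq1$ minimal; the step preceding $Y$ is $E_{i-1}+(E_i\cap F_{j-1})$. Now $h-1$ maps $E_{i-1}$ into $E_{i-1}$ and $E_i\cap F_j$ into $E_i\cap F_{j-1}$, so it maps $Y$ into the preceding step. Hence $h\in U_{E*F}$.

Conversely, let $g\in U_{E*F}$. Put $C_i=\bigoplus_jW_{ij}$, a complement of $E_{i-1}$ in $E_i$, and let $\pi_i:E_i\to C_i$ be the projection along $E_{i-1}$. Let $g_0$ be the map that equals $\pi_ig$ on $C_i$ for each $i$. It lies in $P_E$ and induces the same maps as $g$ on the quotients $E_i/E_{i-1}$, so $gg_0^{-1}\in U_E$. Let $w\in W_{ij}$ with $W_{ij}\neq0$. By \eqref{eq:star}, $w$ lies in the step with index $(i,j)$, and the preceding step is $E_{i-1}\oplus\bigoplus_{b<j}W_{ib}$, which therefore contains $(g-1)w$. Applying $\pi_i$ gives $(g_0-1)w\in\bigoplus_{b<j}W_{ib}\subset F_{j-1}$. Since $F_j$ is spanned by the $W_{ab}$ with $b\le j$, we get $g_0\in U$, and $g\in U_E(U\cap P_E)$.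

Finally $e_{U_{E*F}}v=e_{U_E}e_{U\cap P_E}v=e_{U_E}v$, because $v$ is fixed by $U$.
\end{proof}

Grouping the flags $E$ by $D=E*F$, we obtain
\begin{equation}\label{eq:grouped}
Z_Gv=q^{\binom n2}\sum_D\varepsilon(D)\,e_{U_D}v,\qquad\varepsilon(D)=\sum_{E:\,E*F=D}(-1)^{n-\ell(E)} .
\end{equation}

\subsection*{Pure flags and their signs}
To compute $\varepsilon(D)$ we need a description of the flags of the form $E*F$. Call a flag $D$ \emph{pure} if $D*F=D$.

\begin{lemma}\label{lem:pure}
A flag $D$ of length $k$ is pure if and only if there are a decomposition $W=W_1\oplus\dots\oplus W_k$ and a function $\tau:\{1,\dots,k\}\to\{1,\dots,m\}$ with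
\begin{equation}\label{eq:pure}
D_a=\bigoplus_{s\le a}W_s,\qquad F_j=\bigoplus_{\tau(s)\le j}W_s .
\end{equation}
In that case $\tau(a)$ is the least $j$ with $D_{a-1}+(D_a\cap F_j)=D_a$, so $\tau=\tau_D$ depends only on $D$. Every flag of the form $E*F$ is pure.
\end{lemma}

\begin{proof}
Suppose $D$ is pure and take subspaces $W_{aj}$ as in Lemma~\ref{lem:split} for $D$. For each $a$ some $W_{aj}$ is nonzero, since $D_{a-1}\ne D_a$. If $W_{aj}$ and $W_{aj'}$ were nonzero with $j<j'$, then by \eqref{eq:star} the step of $D*F$ with index $(a,j)$ would lie strictly between $D_{a-1}$ and $D_a$. So exactly one $W_{aj}$ is nonzero; call it $W_a$ and put $\tau(a)=j$. Conversely, assume \eqref{eq:pure}. Then $D_a\cap F_j$ is the sum of the $W_s$ with $s\le a$ and $\tau(s)\le j$, so $D_{a-1}+(D_a\cap F_j)$ equals $D_a$ if $\tau(a)\le j$ and $D_{a-1}$ otherwise. This shows that $D$ is pure and gives the formula for $\tau(a)$. For $D=E*F$, list the nonzero $W_{ij}$ of Lemma~\ref{lem:split} in lexicographic order and let $\tau$ record the index $j$; by \eqref{eq:star}, this is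 a decomposition as in \eqref{eq:pure}.
\end{proof}

So only pure flags occur in \eqref{eq:grouped}. An \emph{ascent} of a pure flag $D$ is an index $a$ with $1\le a<k$ and $\tau_D(a)<\tau_D(a+1)$. Let $\mathcal D$ be the set of pure flags without ascents, that is, with $\tau_D(1)\ge\dots\ge\tau_D(k)$.

\begin{lemma}\label{lem:sign}
Let $D$ be pure. Then $\varepsilon(D)=(-1)^{n-\ell(D)}$ if $D\in\mathcal D$, and $\varepsilon(D)=0$ otherwise.
\end{lemma}

\begin{proof}
If $E*F=D$, then $D$ refines $E$, so $E$ is obtained from $D$ by deleting the steps $D_s$, $s\in S$, for some $S\subset\{1,\dots,k-1\}$, and $\ell(E)=k-|S|$. Fix $S$ and let $D_a<D_b$ be consecutive steps of $E$. By \eqref{eq:pure}, the steps of $E*F$ between them are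
\[
D_a+(D_b\cap F_j)=D_a\oplus\bigoplus_{s\in J_j}W_s,\qquad J_j=\{s:a<s\le b,\ \tau(s)\le j\}.
\]
All $W_s$ are nonzero, so these subspaces are exactly $D_a,D_{a+1},\dots,D_b$ if and only if the sets $J_j$ are exactly the intervals $\{a+1,\dots,s\}$, $a\le s\le b$. If $\tau(a+1)<\dots<\tau(b)$, every $J_j$ is such an interval, and the interval ending at $s>a$ is $J_{\tau(s)}$. Conversely, if $\{a+1,\dots,s\}=J_j$ with $a<s<b$, then $\tau(s)\le j<\tau(s+1)$. So the condition is that every $s$ with $a<s<b$ is an ascent. These $s$, over all consecutive pairs, make up $S$. Hence $E*F=D$ if and only if $S$ consists of ascents, and $\varepsilon(D)=(-1)^{n-k}\sum_S(-1)^{|S|}$, the sum being over all sets $S$ of ascents. It is $0$ if there is an ascent and $(-1)^{n-k}$ if there is none.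
\end{proof}

\begin{example}\label{ex:gl3}
Let $n=3$, $\lambda=(1,2)$, so that $F$ is $0<X_0<W$ with $X_0=M_1$ a line. Let $X\ne X_0$ denote a line and $Y$ a plane, and write a flag by its proper nonzero steps, with $(\,)$ the trivial flag. Every flag appears exactly once in the third column, with its sign $(-1)^{3-\ell(E)}$.
\begin{center}
\begin{tabular}{llll}
pure flag $D$ & $\tau_D$ & flags $E$ with $E*F=D$ & $\varepsilon(D)$\\ \hline
$(X_0)$ & $1,2$ & $D\ (-)$, $(\,)\ (+)$ & $0$\\
$(X_0<Y)$ & $1,2,2$ & $D\ (+)$, $(Y)\ (-)$ & $0$\\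
$(X<X+X_0)$ & $2,1,2$ & $D\ (+)$, $(X)\ (-)$ & $0$\\
$(Y)$, $X_0\not\subset Y$ & $2,1$ & $D\ (-)$ & $-1$\\
$(X<Y)$, $X_0\not\subset Y$ & $2,2,1$ & $D\ (+)$ & $+1$
\end{tabular}
\end{center}
A surviving flag consists of a complement $Y$ of $X_0$ and a flag in $Y$. The $q^2$ complements correspond to the $q^2$ elements of $U$, and the flags in $Y=M_2$, with these signs, are the terms of $Z_{\mathrm{GL}(M_2)}$.
\end{example}

\subsection*{The surviving flags}
The next two lemmas make the last observation general. Let $\Phi$ be the set of tuples $\Gamma=(\Gamma^{1},\dots,\Gamma^{m})$ with $\Gamma^j$ a flag in $M_j$. For $\Gamma\in\Phi$ let $D(\Gamma)$ be the flag in $W$ with nonzero steps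
\[
M_{\ge j+1}+\Gamma^j_i\qquad(1\le j\le m,\ 1\le i\le\ell(\Gamma^j)),
\]
which increase as $j$ decreases from $m$ to $1$ and, for fixed $j$, as $i$ increases. It refines $\bar F$, and $\ell(D(\Gamma))=\sum_j\ell(\Gamma^j)$.

\begin{lemma}\label{lem:param}
The map $(u,\Gamma)\mapsto uD(\Gamma)$ is a bijection from $U\times\Phi$ onto $\mathcal D$.
\end{lemma}

\begin{proof}
Choose a complement of $\Gamma^j_{i-1}$ in $\Gamma^j_i$ for all $i,j$, and assign to it the value $\tau=j$. In the order of the steps of $D(\Gamma)$, this is a decomposition \eqref{eq:pure} with $\tau$ weakly decreasing, so $D(\Gamma)\in\mathcal D$. An element $u\in U$ fixes $F$, so it carries a decomposition \eqref{eq:pure} for $D$ to one for $uD$ with the same $\tau$. Hence the map takes values in $\mathcal D$.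

\emph{Surjectivity.} Let $D\in\mathcal D$ be as in \eqref{eq:pure}, and put $M_j'=\bigoplus_{\tau(s)=j}W_s$. Both $M_j$ and $M_j'$ are complements of $F_{j-1}$ in $F_j$. Let $u$ be the linear map that sends $x\in M_j$ to the unique $x'\in M_j'$ with $x'-x\in F_{j-1}$. Then $uM_j=M_j'$ and $(u-1)F_j\subset F_{j-1}$ for all $j$, so $u\in U$. Since $M_j'\neq0$ and $\tau$ is weakly decreasing, the fibers $\tau^{-1}(m),\dots,\tau^{-1}(1)$ are consecutive nonempty intervals. For $\tau(a)=j$ we get
\[
D_a=M_m'\oplus\dots\oplus M_{j+1}'\oplus\bigoplus_{s\le a,\ \tau(s)=j}W_s ,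
\]
and as $a$ runs through $\tau^{-1}(j)$ the last summands are the nonzero steps of a flag in $M_j'$. Let $\Gamma^j$ be its image under $u^{-1}$. Then $D=uD(\Gamma)$.

\emph{Injectivity.} Suppose $hD(\Gamma)=D(\tilde\Gamma)$ with $h\in U$. Both $D(\Gamma)$ and $D(\tilde\Gamma)$ have $M_{\ge j}$ as their only step of that dimension, so $hM_{\ge j}=M_{\ge j}$. For $x\in M_j$, the vector $(h-1)x$ lies in $F_{j-1}\cap M_{\ge j}=0$. So $h=1$ and $D(\Gamma)=D(\tilde\Gamma)$. Intersecting the steps between $M_{\ge j+1}$ and $M_{\ge j}$ with $M_j$ recovers $\Gamma^j$, so $\Gamma=\tilde\Gamma$. Apply this with $h=\tilde u^{-1}u$ when $uD(\Gamma)=\tilde uD(\tilde\Gamma)$.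
\end{proof}

\begin{lemma}\label{lem:factor}
$e_{U_{D(\Gamma)}}=\big(\prod_je_{U_{\Gamma^j}}\big)\,e_{\bar U}$, where $U_{\Gamma^j}\subset\mathrm{GL}(M_j)\subset L$.
\end{lemma}

\begin{proof}
Put $D=D(\Gamma)$. Since $D$ refines $\bar F$, we have $\bar U\subset U_D\subset P_{\bar F}$. An element $g$ of $P_{\bar F}$ is lower block-triangular; if $l\in L$ is its block-diagonal part, then $l^{-1}g\in\bar U$. For $g\in U_D$ this gives $l\in U_D$, so $U_D=(U_D\cap L)\bar U$. An element $l=(l_1,\dots,l_m)$ of $L$ preserves every $M_j$, so $l-1$ maps $M_{\ge j+1}+\Gamma^j_i$ into the preceding step $M_{\ge j+1}+\Gamma^j_{i-1}$ if and only if $(l_j-1)\Gamma^j_i\subset\Gamma^j_{i-1}$. Thus $U_D\cap L=\prod_jU_{\Gamma^j}$, and the rule $e_He_{H'}=e_{HH'}$ gives the claim.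
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:identity}]
As in \eqref{eq:conjugates}, $e_{U_{uD}}v=u\,e_{U_D}u^{-1}v=u\,e_{U_D}v$ for $u\in U$. The sign of $uD(\Gamma)$ is $(-1)^{n-\ell(D(\Gamma))}=\prod_j(-1)^{\lambda_j-\ell(\Gamma^j)}$. By \eqref{eq:grouped} and Lemmas~\ref{lem:sign}, \ref{lem:param} and~\ref{lem:factor},
\[
Z_Gv=q^{\binom n2}\sum_{u\in U}u\sum_{\Gamma\in\Phi}\prod_j(-1)^{\lambda_j-\ell(\Gamma^j)}e_{U_{\Gamma^j}}\;e_{\bar U}v
=q^{\binom n2-\sum_j\binom{\lambda_j}2}\,\Sigma_UZ_Le_{\bar U}v .
\]
The power of $q$ is $|\bar U|$; this is the reason for the normalizing factor in the definition of $Z$. Since $Z_L$ commutes with $\Sigma_U$, the right side is $Z_L\Sigma_U\Sigma_{\bar U}v$.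
\end{proof}

\section{The scalars by which the central element acts}\label{sec:scalars}

By Schur's lemma, $Z_{G_n}$ acts on $V_\mu$ by a scalar $z_\mu$.

\begin{proposition}\label{prop:scalar}
For $n\ge1$ and $V_\mu$ an irreducible representation of $G_n$,
\[
z_\mu=(-1)^{n-|\mu|}\,q^{\binom n2+\sum_\theta d(\theta)\kappa(\mu(\theta))} .
\]
In particular $z_\mu\ne0$.
\end{proposition}

The trace of $Z_{G_n}$ on $V_\mu$ is an alternating sum of dimensions, and the difficulty is to evaluate it. We recognize it as the dimension of a virtual representation built from $I_\nu$ and $I_\nu^*$ alone, which (F1) allows us to compute with symmetric functions. Define $T_n:A_n\to A_n$ by $T_0=\mathrm{id}$ and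
\[
T_n=\sum_\nu(-1)^{\ell(\nu)}I_\nu I_\nu^*\qquad(n\ge1),
\]
where $\nu$ runs over the compositions of $n$. For instance, $T_2=I_{(1,1)}I_{(1,1)}^*-\mathrm{id}$ sends the trivial representation of $G_2$ to the permutation representation on lines minus the trivial one, which is the Steinberg representation: the label $(2)$ goes to $(1,1)$.

\begin{lemma}\label{lem:antipode}
$T_n(V_\mu)=(-1)^{|\mu|}V_{\mu'}$.
\end{lemma}

\begin{proof}
\emph{A recursion.} For $a,b\ge0$ let $I_{a,b}:A_a\otimes A_b\to A_{a+b}$ be the multiplication. A composition of $n\ge1$ is a first part $a\ge1$ followed by a composition $\nu^-$ of $n-a$, empty if $a=n$. By associativity $I_\nu=I_{a,n-a}(1\otimes I_{\nu^-})$, hence $I_\nu I_\nu^*=I_{a,n-a}(1\otimes I_{\nu^-}I_{\nu^-}^*)I_{a,n-a}^*$. Summing with signs gives $T_n=-\sum_{a=1}^nI_{a,n-a}(1\otimes T_{n-a})I^*_{a,n-a}$. Since $A_0=\mathbb Z$, the map $T_n$ is the term $a=0$ of the same expression, so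
\begin{equation}\label{eq:recursion}
\sum_{a=0}^nI_{a,n-a}\,(1\otimes T_{n-a})\,I_{a,n-a}^*=0\qquad(n\ge1).
\end{equation}
Together with $T_0=\mathrm{id}$, this determines all $T_n$ by induction on $n$. It involves only the graded ring $A$ and its scalar product, so by (F1) we may work in $B$ with the $s_\mu$ orthonormal. It suffices to show that the map $S:B\to B$, $S(s_\mu)=(-1)^{|\mu|}s_{\mu'}$, which preserves degrees and is the identity in degree $0$, satisfies \eqref{eq:recursion}.

\emph{The comultiplication.} On $\Lambda$, the adjoint of multiplication is $\Delta s_\alpha=\sum_{\beta,\gamma}c^\alpha_{\beta,\gamma}s_\beta\otimes s_\gamma$. It is a ring homomorphism $\Lambda\to\Lambda\otimes\Lambda$ with $\Delta p_r=p_r\otimes1+1\otimes p_r$ \cite[I.5, Ex.~25]{Mac}. In $B$, the coefficient of $s_\mu$ in $s_\beta s_\gamma$ is $\prod_\theta c^{\mu(\theta)}_{\beta(\theta),\gamma(\theta)}$, so the adjoint of multiplication sends $s_\mu$ to $\prod_\theta\Delta s_{\mu(\theta)}$. It is therefore the ring homomorphism $\Delta:B\to B\otimes B$ that restricts to $\Delta$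 on each $\Lambda^{(\theta)}$. Its component $B_n\to B_a\otimes B_{n-a}$ is $I^*_{a,n-a}$.

\emph{Verification.} On $\Lambda^{(\theta)}$, the map $S$ is $\omega$ followed by multiplication by $(-1)^r$ on the elements of degree $r$ in $\Lambda$. So $S$ is a ring homomorphism, and $S(p_r^{(\theta)})=(-1)^r(-1)^{r-1}p_r^{(\theta)}=-p_r^{(\theta)}$. The left side of \eqref{eq:recursion} with $S$ in place of $T$ is the restriction to $B_n$ of $\Psi=\mathrm{mult}\circ(1\otimes S)\circ\Delta$. As $B$ is commutative, multiplication $B\otimes B\to B$ is a ring homomorphism, and so is $\Psi$. We have $\Psi(p_r^{(\theta)})=p_r^{(\theta)}-p_r^{(\theta)}=0$. The part of $B\otimes\mathbb Q$ of positive degree is spanned by nonconstant monomials in the $p_r^{(\theta)}$, so $\Psi$ vanishes on $B_n$ for $n\ge1$.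
\end{proof}

In the language of Hopf algebras, \eqref{eq:recursion} says that the $T_n$ form the antipode of $B$.

\begin{proof}[Proof of Proposition~\ref{prop:scalar}]
The trace of $e_{U_E}$ on $V_\mu$ is $\dim V_\mu^{U_E}$. The flags $E$ with $\dim E_i/E_{i-1}=\nu_i$ form one orbit of $G_n$, which contains the standard flag with stabilizer $P_\nu$. So there are $[G_n:P_\nu]$ of them, and their groups $U_E$ are conjugate to $U_\nu$. Since $\dim I_\nu I_\nu^*V_\mu=[G_n:P_\nu]\dim V_\mu^{U_\nu}$, taking the trace of $Z_{G_n}$ gives
\[
z_\mu\dim V_\mu=q^{\binom n2}\sum_\nu(-1)^{n-\ell(\nu)}[G_n:P_\nu]\dim V_\mu^{U_\nu}=(-1)^nq^{\binom n2}\dim T_n(V_\mu),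
\]
with $\dim$ extended linearly to $A_n$. By Lemma~\ref{lem:antipode}, $z_\mu=(-1)^{n-|\mu|}q^{\binom n2}\dim V_{\mu'}/\dim V_\mu$. A partition and its transpose have the same multiset of hook lengths, so in the quotient of the two formulas (F2) only the powers of $q$ remain:
\[
\frac{\dim V_{\mu'}}{\dim V_\mu}=q^{\sum_\theta d(\theta)\left(n(\mu(\theta)')-n(\mu(\theta))\right)}=q^{\sum_\theta d(\theta)\kappa(\mu(\theta))}.\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $v\in V^U$ in Theorem~\ref{thm:identity}, used in Lemma~\ref{lem:refine} and in the last step of the proof, cannot be weakened. The right side $\Sigma_UZ_L\Sigma_{\bar U}v$ always lies in $V^U$, while for $V=V_\mu$ the left side is $z_\mu v$ with $z_\mu\neq0$.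
\end{remark}

\section{The spectrum}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}]
By \eqref{eq:reduction} it suffices to treat $\mathcal R_\mu$ on $V_\mu^U$. The irreducible representations of $L$ are the tensor products $\sigma=\bigotimes_jV_{\mu_j}$. On the $\sigma$-isotypic component of $V_\mu^U$, the element $Z_L$ acts by the scalar $\prod_jz_{\mu_j}$, which is nonzero by Proposition~\ref{prop:scalar}. So $Z_L$ is invertible on $V_\mu^U$. Theorem~\ref{thm:identity} says $z_\mu v=Z_L\mathcal R_\mu v$ for $v\in V_\mu^U$, hence $\mathcal R_\mu=z_\mu Z_L^{-1}$. On the $\sigma$-isotypic component this is the scalar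
\[
\frac{z_\mu}{\prod_jz_{\mu_j}}=(-1)^{\sum_j|\mu_j|-|\mu|}\;q^{\binom n2-\sum_j\binom{\lambda_j}2+\sum_\theta d(\theta)\left(\kappa(\mu(\theta))-\sum_j\kappa(\mu_j(\theta))\right)}=(-1)^{\sum_j|\mu_j|-|\mu|}q^e .
\]
By \eqref{eq:frobenius} and (F1), the multiplicity of $\sigma$ in $V_\mu^U$ is the coefficient of $s_\mu$ in $s_{\mu_1}\cdots s_{\mu_m}$, which is $\prod_\theta c^{\mu(\theta)}_{\mu_1(\theta),\dots,\mu_m(\theta)}$. If it is nonzero, then $|\mu(\theta)|=\sum_j|\mu_j(\theta)|$ for every $\theta$, so the sign is $+1$. The component has dimension $\prod_j\dim V_{\mu_j}$ times the multiplicity, and it occurs in each of the $\dim V_\mu$ copies of $V_\mu^U$.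
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
By Theorem~\ref{thm:spectrum}, $\mathcal R$ is diagonalizable with eigenvalues $q^e$, $e\in\mathbb Z$. The matrix $Q^{\mathsf T}Q$ of $\mathcal R$ has integer entries, so $q^e$ is a rational algebraic integer, and $e\ge0$. The value $(\mathcal Rf)(x)$ is a sum of $|U||\bar U|$ values of $f$, so $\max|\mathcal Rf|\le q^{2\dim U}\max|f|$ and $e\le2\dim U$; constant functions attain this bound. Replace $(\mu;\mu_1,\dots,\mu_m)$ by $(\mu';\mu_1',\dots,\mu_m')$. The Littlewood--Richardson coefficients do not change, so one subspace in Theorem~\ref{thm:spectrum} is nonzero if and only if the other is; and $\kappa$ changes sign, so $e$ becomes $2\dim U-e$. This gives the symmetry, and with it the exponent $e=0$.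
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:integral}]
The matrices $Q$ and $Q^{\mathsf T}$ of $R$ and $R'$ are square with integer entries, and the product of their determinants is $\det\mathcal R$, a power of $q$ by Theorem~\ref{thm:powers}. So each determinant is an integer dividing a power of $p$. Such an integer is a unit in $\mathbb Z[1/p]$ and in every field of characteristic different from $p$, and the same matrices represent $R$ and $R'$ on functions with values in these rings.
\end{proof}

The restriction on the characteristic is necessary when $m\ge2$: over a field of characteristic $p$, the maps $R$ and $R'$ multiply constant functions by $q^{\dim U}=0$.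

\begin{thebibliography}{9}

\bibitem{Green}
Green, Trans. AMS \textbf{80} (1955).

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}, 2nd ed.

\bibitem{MY}
Ivan Motorin and Kai Yamashita, \emph{Radon transform for $GL_n(\mathbb{F}_q)$}, arXiv:2606.18002 (2026).

\bibitem{Zel}
Zelevinsky, LNM 869.

\end{thebibliography}
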